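\title{Homogeneous Hermitian manifolds with parallel Bismut torsion and nonparallel Bismut curvature}

\begin{abstract}
Consider a compact Hermitian manifold whose universal cover is homogeneous and has no K\"ahler de Rham factor, and suppose that the torsion of the Bismut connection is parallel. It has been conjectured that the Bismut curvature is then parallel as well, provided the fundamental group is finite or the universal cover is a Lie group with left-invariant Hermitian structure. We show that both alternatives fail: the first in every complex dimension $n\ge5$, the second in every complex dimension $n\ge4$. The examples fiber over a K\"ahler base, and their Bismut curvature is parallel exactly when the base is locally symmetric. We also prove that both dimension bounds are optimal.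
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(M,g,J)$ be a Hermitian manifold of complex dimension $n$, with fundamental form $\omega=g(J\cdot,\cdot)$. The \emph{Bismut connection} $\nabla^b$ is the unique connection with $\nabla^bg=0$ and $\nabla^bJ=0$ whose torsion $T^b$, lowered with $g$, is a $3$-form; this form is $-d^c\omega$. Write $R^b$ for its curvature. The metric is called \emph{BTP} (Bismut torsion parallel) if $\nabla^bT^b=0$, and \emph{BAS} (Bismut Ambrose--Singer) if $\nabla^bT^b=0$ and $\nabla^bR^b=0$. The manifold is \emph{homogeneous Hermitian} if its group of holomorphic isometries acts transitively.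

If $g$ is K\"ahler, then $\nabla^b$ is the Levi-Civita connection, BTP holds for the trivial reason $T^b=0$, and BAS means that $g$ is locally symmetric. So BAS extends local symmetry to non-K\"ahler metrics, and it keeps one of its consequences. When the torsion and the curvature of a connection are parallel, parallel transport along any path is the differential of a local diffeomorphism preserving the connection, and such a map preserves the parallel tensors $g$ and $J$. A BAS metric is therefore BTP and locally homogeneous, and one asks for the converse.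

The converse fails for K\"ahler metrics, because a homogeneous K\"ahler manifold need not be locally symmetric (Sections~\ref{sec:flag} and~\ref{sec:solv} contain two examples), and it then fails for products with such a manifold. We say that a simply connected Hermitian manifold has a \emph{K\"ahler de Rham factor} if it is holomorphically isometric to a product $K\times Y$ of Hermitian manifolds with $K$ K\"ahler of positive dimension; $Y$ may be a point. Once such factors are excluded, a positive answer is plausible. The holonomy algebra of $\nabla^b$ must annihilate the $3$-form $T^b$, which tends to make it small, while $\nabla^bR^b$ takes values in this algebra and satisfies the Bianchi identity of a torsion-free connection (Section~\ref{subsec:hol}). On a Lie group with a bi-invariant metric and a compatible left-invariant complex structure, the connection that makes the left-invariant fields parallel has skew torsion $-[X,Y]$, so it is the Bismut connection, and it is flat with parallel torsion. The following conjecture is posed in~\cite{PZ}.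

\medskip
\noindent\textbf{Conjecture.} \emph{Let $(M^n,g)$ be a compact Hermitian manifold whose universal cover is a homogeneous Hermitian manifold without K\"ahler de Rham factor. Assume that $g$ is BTP and that}
\begin{enumerate}
\item[(1)] \emph{$M$ has finite fundamental group, or}
\item[(2)] \emph{the universal cover of $(M,g)$ is a Lie group with a left-invariant metric and a compatible left-invariant complex structure.}
\end{enumerate}
\emph{Then $g$ is BAS.}
\medskip

Each alternative fails on its own.

\begin{theorem}\label{thm:counter}
\begin{enumerate}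
\item[(i)] For every $n\ge5$ there is a compact simply connected homogeneous Hermitian manifold $M^n$ without K\"ahler de Rham factor that is BTP but not BAS.
\item[(ii)] For every $n\ge4$ there is a compact Hermitian manifold $M^n$ that is BTP but not BAS, and whose universal cover is a solvable Lie group with left-invariant metric and left-invariant complex structure, without K\"ahler de Rham factor.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:low}
Let $(M^n,g)$ be a compact Hermitian manifold that is BTP and not K\"ahler, with homogeneous Hermitian universal cover. If $n\le3$, or if $n=4$ and $\pi_1(M)$ is finite, then $g$ is BAS.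
\end{theorem}

A metric whose universal cover has no K\"ahler de Rham factor is not K\"ahler. Hence under (1) the conjecture holds exactly for $n\le4$, and under (2) exactly for $n\le3$. We read (2) literally: the universal cover is a Lie group with left-invariant structure, and the deck group is not required to lie in that group. We make no claim about the variant with this extra requirement.

The idea is that a K\"ahler manifold that is forbidden as a factor can return as the base of a fibration. Theorem~\ref{thm:fib} shows that a suitable fibration over a K\"ahler manifold $B$ is always BTP, because its torsion is built from parallel $2$-forms on $B$, while $\nabla^bR^b$ is the pullback of the covariant derivative of the curvature of $B$. It remains to find homogeneous K\"ahler bases that are not locally symmetric and for which the total space is compact and simply connected (Section~\ref{sec:flag}), or is a Lie group with a compact quotient (Section~\ref{sec:solv}). Section~\ref{sec:low} proves Theorem~\ref{thm:low}, on which nothing else depends.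

\section{Conventions and standard facts}\label{sec:conv}

Manifolds are smooth and connected. For a connection $\nabla$ on $TM$ we put
\[
T(X,Y)=\nabla_XY-\nabla_YX-[X,Y],\qquad R(X,Y)=[\nabla_X,\nabla_Y]-\nabla_{[X,Y]},
\]
and $T(X,Y,Z)=g(T(X,Y),Z)$. The Levi-Civita connection is $D$. If $\nabla$ is metric and $T$ is skew, then $D_XY=\nabla_XY-\frac12T(X,Y)$, since the right side is metric and torsion-free. For a $1$-form $\eta$ and a $2$-form $F$,
\begin{gather*}
d\eta(X,Y)=X\eta(Y)-Y\eta(X)-\eta([X,Y]),\\
(\eta\wedge F)(X,Y,Z)=\eta(X)F(Y,Z)+\eta(Y)F(Z,X)+\eta(Z)F(X,Y).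
\end{gather*}
A skew endomorphism $A$ acts on tensors as a derivation, written $A\cdot t$. On a $2$-form $F=g(A'\cdot,\cdot)$ and on an endomorphism-valued $2$-form $r$ this reads
\begin{equation}\label{eq:action}
A\cdot F=g([A,A']\cdot,\cdot),\qquad (A\cdot r)(X,Y)=[A,r(X,Y)]-r(AX,Y)-r(X,AY).
\end{equation}
If two metric connections on a vector bundle differ by $\nabla'_W=\nabla_W+\theta(W)$, then $\nabla'_Wt=\nabla_Wt+\theta(W)\cdot t$ for every tensor $t$ over that bundle. We use the following facts.

\begin{enumerate}
\item[(F1)] Let $J$ be an almost complex structure and $\nabla J=0$. Substituting $[X,Y]=\nabla_XY-\nabla_YX-T(X,Y)$ in the Nijenhuis tensor $N(X,Y)=[JX,JY]-J[JX,Y]-J[X,JY]-[X,Y]$, all terms with $\nabla$ cancel and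
\[
N(X,Y)=-T(JX,JY)+JT(JX,Y)+JT(X,JY)+T(X,Y).
\]
The structure $J$ is integrable if and only if $N=0$. For the Bismut connection, $N=0$ says $T(X,Y,Z)=T(JX,JY,Z)+T(JX,Y,JZ)+T(X,JY,JZ)$. On three vectors of type $(1,0)$ the right side is $-3T(X,Y,Z)$, so $T^b$ has type $(2,1)+(1,2)$.
\item[(F2)] By uniqueness, holomorphic isometries preserve $\nabla^b$, the Bismut connection of a Hermitian product is the product of the Bismut connections, and $T^b=0$ if and only if $g$ is K\"ahler.
\item[(F3)] If $\nabla$ is metric and $\beta$ is a $\nabla$-parallel $1$-form, then $d\beta(X,Y)=\beta(T(X,Y))=T(X,Y,\beta^\sharp)$.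
\item[(F4)] The second fundamental form of a complex submanifold $\Sigma$ of a K\"ahler manifold is complex bilinear, since it is symmetric and $\mathrm{II}(X,JY)=(D_XJY)^\perp=J\,\mathrm{II}(X,Y)$. The Gauss equation then gives
\[
g(R^\Sigma(X,JX)JX,X)=g(R(X,JX)JX,X)-2|\mathrm{II}(X,X)|^2 .
\]
\item[(F5)] A Riemannian manifold is \emph{locally symmetric} if $DR=0$; a product has this property if and only if its factors do. A complete, simply connected, locally symmetric manifold is a symmetric space, and is isometric to the product of a compact symmetric space and a symmetric space of sectional curvature $\le0$. On a compact symmetric space harmonic forms are parallel: they are invariant under the identity component of the isometry group, which acts trivially on cohomology, and this group contains the transvections, which realize parallel transport along geodesics.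
\end{enumerate}

\begin{lemma}\label{lem:AR}
If $A$ is a parallel skew endomorphism field on a Riemannian manifold $B$ with Levi-Civita curvature $R^B$, then $A\cdot R^B=0$.
\end{lemma}

\begin{proof}
Write $R=R^B$. Since $A$ is parallel, $[R(X,Y),A]=0$. Using the pair symmetry of $R$ twice,
\begin{align*}
g(R(AX,Y)Z,W)&=g(R(Z,W)AX,Y)=g(AR(Z,W)X,Y)\\
&=-g(R(Z,W)X,AY)=-g(R(X,AY)Z,W).
\end{align*}
So $R(AX,Y)+R(X,AY)=0$, and \eqref{eq:action} gives $A\cdot R=0$.
\end{proof}

\section{Fibrations over a K\"ahler base}\label{sec:fib}

\subsection{The base of complex dimension one}\label{subsec:surface}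

Let $B$ be a piece of an oriented surface with Gauss curvature $\kappa$, oriented orthonormal frame $e_1,e_2=Je_1$, dual coframe $\theta^1,\theta^2$ and area form $\omega_B=\theta^1\wedge\theta^2$. Write $De_1=\phi\,e_2$ and $De_2=-\phi\,e_1$. The structure equations are
\[
d\theta^1=\phi\wedge\theta^2,\qquad d\theta^2=-\phi\wedge\theta^1,\qquad d\phi=-\kappa\,\omega_B .
\]
Choose $\sigma$ with $d\sigma=\omega_B$. On $P=B\times\mathbb R^2$ put $\eta_1=dt_1+\sigma$ and $\eta_2=dt_2$, declare the coframe $\theta^1,\theta^2,\eta_1,\eta_2$ orthonormal with dual frame $e_1,e_2,\xi_1,\xi_2$, and set $Je_1=e_2$, $J\xi_1=\xi_2$. The $(1,0)$-forms are $\theta=\theta^1+i\theta^2$ and $\eta_1+i\eta_2$, and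
\[
d\theta=-i\phi\wedge\theta,\qquad d(\eta_1+i\eta_2)=\tfrac i2\,\theta\wedge\bar\theta
\]
have no $(0,2)$-part, so $J$ is integrable.

Try a connection with $\nabla\xi_1=\nabla\xi_2=0$, $\nabla e_1=\psi\,e_2$, $\nabla e_2=-\psi\,e_1$. It preserves $g$ and $J$ for every $1$-form $\psi$. The components of its torsion along $e_1,e_2,\xi_1,\xi_2$ are the $2$-forms
\[
-(\psi-\phi)\wedge\theta^2,\qquad(\psi-\phi)\wedge\theta^1,\qquad\theta^1\wedge\theta^2,\qquad0 .
\]
For $\psi=\phi+\eta_1$ these are the contractions of $\eta_1\wedge\theta^1\wedge\theta^2$ with the four frame vectors. So this choice gives the Bismut connection, with $T^b=\eta_1\wedge\omega_B$. Both $\eta_1$ and $\omega_B$ are $\nabla$-parallel, and the metric is BTP \emph{whatever $\kappa$ is}. The curvature is $d\psi\otimes J'$, where $J'$ is $J$ on the span of $e_1,e_2$ and zero on the $\xi_a$. Thus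
\[
R^b=(1-\kappa)\,\omega_B\otimes J',\qquad\nabla^bR^b=-d\kappa\otimes\omega_B\otimes J' .
\]
The torsion sees only the K\"ahler form of the base, and the curvature sees the whole curvature of the base. A homogeneous surface has constant $\kappa$, so this example agrees with the conjecture. The same computation works over a K\"ahler base of any dimension, and there homogeneity no longer forces local symmetry.

\subsection{The general construction}

\noindent\textbf{Setup $(*)$.} Let $(B,g_B,J_B)$ be a K\"ahler manifold and $\pi:P\to B$ a surjective submersion. Let $\eta_1,\dots,\eta_{2q}$ be $1$-forms on $P$ that restrict to a coframe on each fiber, with $d\eta_a=\pi^*F_a$. Assume that each $F_a$ is a $D^B$-parallel real $(1,1)$-form on $B$, and that the skew endomorphisms $A_a$ defined by $g_B(A_aY,Z)=F_a(Y,Z)$ commute pairwise. Let $J_0$ be an orthogonal complex structure on $\mathbb R^{2q}$. Put $\mathcal H=\bigcap_a\ker\eta_a\cong\pi^*TB$, let $\xi_a$ be the vertical fields dual to the $\eta_a$, and define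
\[
g=\pi^*g_B+\sum_a\eta_a^2,\qquad J|_{\mathcal H}=J_B,\qquad J|_{\operatorname{span}(\xi_a)}=J_0 .
\]

\begin{theorem}\label{thm:fib}
In setup $(*)$ the following hold.
\begin{enumerate}
\item[(a)] $(P,g,J)$ is Hermitian, $T^b=\sum_a\eta_a\wedge\pi^*F_a$, and $g$ is BTP.
\item[(b)] $g$ is BAS if and only if $D^BR^B=0$, that is, $B$ is locally symmetric.
\item[(c)] If $\bigcap_a\ker F_a=0$ and $\{\sum c_a\xi_a:\sum c_aF_a=0\}$ contains no nonzero $J$-invariant subspace, then the universal cover of $P$ has no K\"ahler de Rham factor.
\end{enumerate}
\end{theorem}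

\begin{proof}
\emph{Brackets.} For fields $X,Y$ on $B$ let $X^h,Y^h$ be their lifts to $\mathcal H$. The brackets $[\xi_a,Y^h]$ and $[\xi_a,\xi_b]$ are vertical. The functions $\eta_c(Y^h)$ and $\eta_c(\xi_a)$ are constant, so $\eta_c$ of these brackets is $-\pi^*F_c$ evaluated on a pair containing a vertical vector, which is zero. Hence both brackets vanish. In the same way $\eta_a([X^h,Y^h])=-F_a(X,Y)$, so
\[
[X^h,Y^h]=[X,Y]^h-\sum_aF_a(X,Y)\xi_a .
\]

\emph{The connection.} In Section~\ref{subsec:surface} the Levi-Civita connection form was corrected by $\eta_1\otimes J$, and there $J=A_1$. Accordingly, on $TP=\mathcal H\oplus\operatorname{span}(\xi_a)$ define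
\[
\nabla=\pi^*D^B+\sum_a\eta_a\otimes A_a\ \text{ on }\mathcal H,\qquad\nabla\xi_a=0 .
\]
It is metric because the $A_a$ are skew. It preserves $J$ because $D^BJ_B=0$ and because $A_a$ commutes with $J_B$, which is the meaning of type $(1,1)$. From the brackets,
\[
T(X^h,Y^h)=\sum_aF_a(X,Y)\xi_a,\qquad T(\xi_a,Y^h)=(A_aY)^h,\qquad T(\xi_a,\xi_b)=0 .
\]
So $T(X^h,Y^h,\xi_a)=F_a(X,Y)$, $T(\xi_a,Y^h,Z^h)=F_a(Y,Z)$, and the components with three horizontal or at least two vertical arguments vanish. These are the values of $\sum_a\eta_a\wedge\pi^*F_a$.

\emph{Integrability.} We use (F1). On $\mathcal H\times\mathcal H$ we have $N=0$ because $F_a(JX,JY)=F_a(X,Y)$ and $F_a(JX,Y)+F_a(X,JY)=0$. For $\xi=\sum c_a\xi_a$ put $A_\xi=\sum c_aA_a$; then for $Y\in\mathcal H$,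
\[
N(\xi,Y)=-A_{J\xi}JY+JA_{J\xi}Y+JA_\xi JY+A_\xi Y=0,
\]
since $A_\xi$ and $A_{J\xi}$ commute with $J$. On vertical pairs $T=0$. So $J$ is integrable and $\nabla=\nabla^b$.

\emph{Parallel torsion.} The $\eta_a$ are parallel, and so is $\mathcal H$. By \eqref{eq:action},
\begin{equation}\label{eq:nablaF}
\nabla(\pi^*F_a)=\pi^*(D^BF_a)+\sum_b\eta_b\otimes g([A_b,A_a]\cdot,\cdot)=0 .
\end{equation}
Hence $\nabla T=0$, which proves (a); also $\nabla A_a=0$.

\emph{Curvature.} On the $\xi_a$ the curvature vanishes. On $\mathcal H$, with $\theta=\sum\eta_a\otimes A_a$, it is $\pi^*R^B+d^{\pi^*D^B}\theta+\theta\wedge\theta$. Since $D^BA_a=0$ the middle term is $\sum d\eta_a\otimes A_a$, and since the $A_a$ commute the last term is zero: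
\[
R^b=\pi^*R^B+\sum_a\pi^*F_a\otimes A_a .
\]
The sum is parallel. For the first term, $\nabla(\pi^*R^B)=\pi^*(D^BR^B)+\sum_a\eta_a\otimes A_a\cdot R^B$, and $A_a\cdot R^B=0$ by Lemma~\ref{lem:AR}. Therefore $\nabla^bR^b=\pi^*(D^BR^B)$, and (b) follows because $\pi$ is a surjective submersion.

\emph{No K\"ahler factor.} Suppose the universal cover is a Hermitian product $K\times Y$ with $K$ K\"ahler. By (F2) the torsion is pulled back from $Y$, so $\iota_XT=0$ for $X$ tangent to $K$. For $X=X^h+\sum c_a\xi_a$,
\[
\iota_XT=\sum_ac_a\pi^*F_a-\sum_a\eta_a\wedge\iota_{X^h}\pi^*F_a ,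
\]
and this vanishes only if $\sum c_aF_a=0$ and $X^h\in\bigcap_a\ker F_a=0$. So the tangent space of $K$ at a point is a $J$-invariant subspace of $\{\sum c_a\xi_a:\sum c_aF_a=0\}$, and it is zero.
\end{proof}

\begin{remark}
The formula for $T^b$ uses only that the $F_a$ have type $(1,1)$. By \eqref{eq:nablaF}, BTP then holds if and only if the $F_a$ are parallel and the $A_a$ commute, so neither assumption can be dropped. Both conditions in (c) exclude visible factors: if $B=B'\times K$ and everything is pulled back from a fibration over $B'$, then $K$ splits off, and if $\eta_1,\eta_2$ are the coordinate forms on a factor $\mathbb R^2$ of $P$ with $J\xi_1=\xi_2$, then $\mathbb C$ splits off.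
\end{remark}

All our examples have $q=1$ and are products of two odd-dimensional manifolds.

\begin{proposition}\label{prop:two}
For $j=1,2$ let $B_j$ be K\"ahler with K\"ahler form $\omega_j$, let $\pi_j:P_j\to B_j$ be a surjective submersion with one-dimensional fibers, and let $\eta_j$ be a $1$-form on $P_j$, nowhere zero on the fibers, with $d\eta_j=c_j\pi_j^*\omega_j$ for a constant $c_j\ne0$. Assume $\dim B_1>0$; the manifold $B_2$ may be a point. Then $P=P_1\times P_2\to B_1\times B_2$ with $J\xi_1=\xi_2$ is Hermitian and BTP, its universal cover has no K\"ahler de Rham factor, and it is BAS if and only if $B_1$ and $B_2$ are locally symmetric. If diffeomorphisms $\varphi_j$ of $P_j$ preserve $\eta_j$ and cover holomorphic isometries of $B_j$, then $\varphi_1\times\varphi_2$ is a holomorphic isometry of $P$.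
\end{proposition}

\begin{proof}
Here $F_j=c_j\omega_j$, $A_1=c_1J_{B_1}\oplus0$ and $A_2=0\oplus c_2J_{B_2}$, so $(*)$ holds and $\ker F_1\cap\ker F_2=0$. The space $\{u_1\xi_1+u_2\xi_2:u_1F_1+u_2F_2=0\}$ is zero if $\dim B_2>0$ and is the line $\mathbb R\xi_2$ if $B_2$ is a point; it contains no nonzero $J$-invariant subspace. Apply Theorem~\ref{thm:fib}. The map $\varphi_1\times\varphi_2$ preserves $\eta_1,\eta_2$ and the fibers, hence $\mathcal H,\xi_1,\xi_2$, and it acts on $\mathcal H$ through a holomorphic isometry of the base.
\end{proof}

The factor $P_1$ will be a homogeneous space, with data read off from the Lie algebra. We identify $T_o(G/K)=\mathfrak g/\mathfrak k$ at the base point $o$.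

\begin{lemma}\label{lem:homog}
Let $K$ be a closed subgroup of a Lie group $G$.
\begin{enumerate}
\item[(a)] If $\eta\in\mathfrak g^*$ is $\operatorname{Ad}(K)$-invariant, then $F(X,Y)=-\eta([X,Y])$ defines a closed $G$-invariant $2$-form $F$ on $G/K$. If moreover $L\subset K$ is a closed subgroup of codimension one, $\eta|_{\mathfrak l}=0$ and $\eta|_{\mathfrak k}\ne0$, then $\eta$ defines a $G$-invariant $1$-form $\eta_1$ on $G/L$, nowhere zero on the fibers of $\pi:G/L\to G/K$, with $d\eta_1=\pi^*F$.
\item[(b)] An $\operatorname{Ad}(K)$-invariant subspace $\mathfrak d\supset\mathfrak k_{\mathbb C}$ of $\mathfrak g_{\mathbb C}$ defines a $G$-invariant subbundle of $T_{\mathbb C}(G/K)$, which is involutive if and only if $\mathfrak d$ is a subalgebra. In particular an invariant almost complex structure is integrable if and only if the preimage in $\mathfrak g_{\mathbb C}$ of its $i$-eigenspace at $o$ is a subalgebra.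
\end{enumerate}
\end{lemma}

\begin{proof}
A left-invariant form on $G$ is pulled back from $G/K$ if and only if it is $\operatorname{Ad}(K)$-invariant and its contractions with $\mathfrak k$ vanish. View $\eta$ as a left-invariant form; then $d\eta(X,Y)=-\eta([X,Y])$, and invariance gives $\eta([\mathfrak k,\mathfrak g])=0$. This proves (a). For (b), the preimage of the subbundle under $G\to G/K$ is spanned by the left-invariant fields in $\mathfrak d$, and a subbundle is involutive if and only if its preimage under a surjective submersion is.
\end{proof}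

\section{Simply connected examples over the flag manifold}\label{sec:flag}

We prove Theorem~\ref{thm:counter}(i). The base $B_1$ is the flag manifold $\mathbb F=SU(3)/\mathbb T$, where $\mathbb T$ is the diagonal torus with Lie algebra $\mathfrak t$. On $\mathfrak{su}(3)$ let $\langle X,Y\rangle=-\operatorname{tr}XY$, an invariant inner product, and $\mathfrak m=\mathfrak t^\perp=\mathfrak m_{12}\oplus\mathfrak m_{13}\oplus\mathfrak m_{23}$, where $\mathfrak m_{jk}$ consists of the matrices $xE_{jk}-\bar xE_{kj}$, $x\in\mathbb C$. Put
\[
Z=i\operatorname{diag}(1,0,-1),\qquad W=i\operatorname{diag}(1,-2,1),\qquad\langle Z,Z\rangle=2,\quad\langle Z,W\rangle=0 .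
\]
Let $C=\exp\mathbb RW$, a closed circle, and $P_1=SU(3)/C$, of dimension $7$.

\emph{The K\"ahler structure.} Let $J$ be multiplication of the upper entries $x$ by $i$; it commutes with $\operatorname{Ad}(\mathbb T)$. It multiplies the lower entries $-\bar x$ by $-i$, so its $i$-eigenspace in $\mathfrak m_{\mathbb C}$ is the space $\mathfrak n^+$ of strictly upper triangular matrices. Since $\mathfrak t_{\mathbb C}\oplus\mathfrak n^+$ is a subalgebra, $J$ is integrable by Lemma~\ref{lem:homog}(b). From $[i\operatorname{diag}(z),E_{jk}]=i(z_j-z_k)E_{jk}$ we get $\operatorname{ad}_Z=\Phi J$ on $\mathfrak m$, where $\Phi$ is multiplication by $1,2,1$ on $\mathfrak m_{12},\mathfrak m_{13},\mathfrak m_{23}$. Thus $g_{\mathbb F}=\frac12\langle\Phi\,\cdot,\cdot\rangle$ is an invariant Hermitian metric. The form $\eta=\frac12\langle Z,\cdot\rangle$ is $\operatorname{Ad}(\mathbb T)$-invariant, vanishes on $W$, and has $\eta(Z)=1$. Lemma~\ref{lem:homog}(a) gives an invariant form $\eta_1$ on $P_1$ with $d\eta_1=\pi_1^*F_1$, where $F_1$ is closed and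
\[
F_1(X,Y)=-\tfrac12\langle Z,[X,Y]\rangle=-\tfrac12\langle[Z,X],Y\rangle=-g_{\mathbb F}(JX,Y).
\]
So $F_1=-\omega_{\mathbb F}$, the metric $g_{\mathbb F}$ is K\"ahler, and $c_1=-1$.

\begin{lemma}\label{lem:flag}
$(\mathbb F,g_{\mathbb F})$ is not locally symmetric.
\end{lemma}

\begin{proof}
The manifold $\mathbb F$ is compact, and it is simply connected because $SU(3)$ is and $\mathbb T$ is connected. If it were locally symmetric, its harmonic forms would be parallel by (F5). We test this on the second direction in $\mathfrak t$. By Lemma~\ref{lem:homog}(a), $F'(X,Y)=-\langle[W,X],Y\rangle$ is an invariant closed $2$-form. Its codifferential is an invariant $1$-form, which is zero because $\operatorname{ad}_Z$ is invertible on $\mathfrak m$, so that $\mathbb T$ fixes no nonzero covector. Hence $F'$ is harmonic. Now $\operatorname{ad}_W$ is $3J,0,-3J$ on $\mathfrak m_{12},\mathfrak m_{13},\mathfrak m_{23}$, so $\ker F'=\mathfrak m_{13}$. If $F'$ were parallel, the distribution $(\ker F')^\perp$ defined by $\mathfrak m_{12}\oplus\mathfrak m_{23}$ would be parallel for the torsion-free connection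 $D$, hence involutive. This contradicts Lemma~\ref{lem:homog}(b), because $[E_{12}-E_{21},E_{23}-E_{32}]=E_{13}-E_{31}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}(i)]
For $k\ge1$ let $\pi_2:S^{2k+1}\to\mathbb{CP}^k$ be the Hopf fibration of the unit sphere in $\mathbb C^{k+1}$, with the quotient K\"ahler metric on $\mathbb{CP}^k$, and let $\eta_2=\sum(x_jdy_j-y_jdx_j)$. It equals $1$ on the unit vertical field $\sum(x_j\partial_{y_j}-y_j\partial_{x_j})$, and $d\eta_2=2\sum dx_j\wedge dy_j$ is twice the restriction of the flat K\"ahler form. This restriction annihilates the vertical field and agrees with $\pi_2^*\omega_{\mathbb{CP}^k}$ on horizontal vectors, so $c_2=2$.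

Let $M=P_1\times S^{2k+1}$ with the structure of Proposition~\ref{prop:two}. It is compact of real dimension $8+2k$, so $n=4+k$. It is simply connected because $C$ is connected and $k\ge1$. The group $SU(3)\times U(k+1)$ acts transitively, preserves $\eta_1$ and $\eta_2$, and covers holomorphic isometries of $\mathbb F\times\mathbb{CP}^k$, so $M$ is homogeneous Hermitian. By Proposition~\ref{prop:two} and Lemma~\ref{lem:flag}, $M$ is BTP, has no K\"ahler de Rham factor, and is not BAS.
\end{proof}

\begin{remark}\label{rem:k0}
For $k=0$ the construction gives $P_1\times S^1$, which is compact, homogeneous, BTP and not BAS with $n=4$, but has infinite fundamental group. None of these manifolds satisfies alternative (2): the homotopy sequence gives $\pi_2(P_1)\cong\pi_1(C)=\mathbb Z$, while $\pi_2$ of a Lie group is zero. Alternative (2) needs a different base.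
\end{remark}

\section{Examples covered by solvable Lie groups}\label{sec:solv}

We now want a K\"ahler base that is not locally symmetric, a total space on which a group acts simply transitively, and a cocompact discrete group of holomorphic isometries. The base will be a bundle of flat tori or vector spaces over the hyperbolic plane, whose flat metric turns as the base point moves. Throughout,
\[
\varepsilon=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad h=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad h'=\begin{pmatrix}0&1\\1&0\end{pmatrix},
\]
so that $\varepsilon^2=-1$, $h^2=h'^2=1$, the three matrices anticommute pairwise, and $\varepsilon h=h'$, $\varepsilon h'=-h$, $hh'=-\varepsilon$. Let $\mathfrak p=\operatorname{span}(h,h')$, so $\mathfrak{sl}(2,\mathbb R)=\mathbb R\varepsilon\oplus\mathfrak p$.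

\subsection{The base and its circle bundle}

Let $l\ge1$ and let $V$ be the space of real $2\times l$ matrices, on which $SL(2,\mathbb R)$ acts by left multiplication. The form $\Omega(v,w)=\operatorname{tr}(v^T\varepsilon w)$ is a sum of area forms, one for each column. It is skew, invariant because $g^T\varepsilon g=\varepsilon$ for $\det g=1$, and satisfies $\Omega(v,\varepsilon w)=-\operatorname{tr}(v^Tw)$. The base is $B_1=(V\rtimes SL(2,\mathbb R))/SO(2)$, with $T_oB_1=V\oplus\mathfrak p$.

To apply Lemma~\ref{lem:homog}(a) the K\"ahler form must have the shape $-\eta([X,Y])$. This is impossible on the abelian algebra $V$, so we pass to a central extension. Let $N=V\times\mathbb R$ be the Heisenberg group with product $(v,s)(w,t)=(v+w,s+t+\frac12\Omega(v,w))$, let $N'=N/(0\times\mathbb Z)$, and let $E=N'\rtimes SL(2,\mathbb R)$, where $g(v,s)g^{-1}=(gv,s)$. With $z$ the generator of the central circle $Z'\subset N'$,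
\[
\mathfrak e=V\oplus\mathbb Rz\oplus\mathfrak{sl}(2,\mathbb R),\qquad[v,w]=\Omega(v,w)z,\qquad[a,v]=av\quad(a\in\mathfrak{sl}(2,\mathbb R)).
\]
Then $B_1=E/K$ with $K=Z'\times SO(2)$. Put $c=\frac1{2\pi}$ and
\[
L=\{(\exp(-ctz),\exp(t\varepsilon)):t\in\mathbb R\}\subset K,\qquad P_1=E/L,\qquad\dim P_1=2l+3 .
\]
The tilt $c>0$ will make the K\"ahler form positive on $\mathfrak p$. The value of $c$ and the passage from $N$ to $N'$ make $L$ close up at $t=2\pi$ into a compact circle, so that discrete subgroups of $E$ act properly on $P_1$.

Let $\eta\in\mathfrak e^*$ be given by $\eta(z)=1$, $\eta(\varepsilon)=c$, $\eta|_{V\oplus\mathfrak p}=0$. The group $\operatorname{Ad}(K)$ fixes $z,\varepsilon$ and preserves $V$ and $\mathfrak p$, so $\eta$ is invariant; and $\eta(\varepsilon-cz)=0$. Lemma~\ref{lem:homog}(a) gives $\eta_1$ on $P_1$ with $d\eta_1=\pi_1^*F_1$. Since $[\mathfrak p,V]\subset V$ and $[h,h']=-2\varepsilon$,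
\[
F_1(v,w)=-\Omega(v,w),\qquad F_1(V,\mathfrak p)=0,\qquad F_1(h,h')=2c .
\]
Let $J$ be left multiplication by $\varepsilon$ on $V$ and on $\mathfrak p$. It commutes with $\operatorname{Ad}(K)$, since a rotation $\rho$ acts on $V$ as left multiplication by $\rho$ and on $\mathfrak p$ as left multiplication by $\rho^2$.

\begin{lemma}\label{lem:B1}
$J$ is integrable, $g_1=F_1(\cdot,J\cdot)$ is an invariant K\"ahler metric on $B_1$ with K\"ahler form $F_1$, and $(B_1,g_1)$ is not locally symmetric.
\end{lemma}

\begin{proof}
Let $V^+\subset V_{\mathbb C}$ and $\mathfrak p^+\subset\mathfrak p_{\mathbb C}$ be the $i$-eigenspaces, and $\mathfrak d=\mathbb Cz\oplus\mathbb C\varepsilon\oplus V^+\oplus\mathfrak p^+$. We have $[V^+,V^+]\subset\mathbb Cz$, $[\varepsilon,v]=iv$ on $V^+$, $[\varepsilon,a]=2\varepsilon a=2ia$ on $\mathfrak p^+$, and $[\mathfrak p^+,\mathfrak p^+]=0$ since $\dim\mathfrak p^+=1$. For $a\in\mathfrak p^+$ and $v\in V^+$ compute $\varepsilon av$ in two ways: $(\varepsilon a)v=iav$, and $-a\varepsilon v=-iav$. So $[a,v]=av=0$, $\mathfrak d$ is a subalgebra, and $J$ is integrable.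 The form $F_1$ is $J$-invariant, with $F_1(v,Jw)=\operatorname{tr}(v^Tw)$ and $F_1(h,Jh)=F_1(h',Jh')=2c>0$. So $g_1$ is a Hermitian metric with fundamental form $F_1(J\cdot,J\cdot)=F_1$, which is closed.

As a manifold $B_1=V\times\mathbb H^2$ with $\mathbb H^2=SL(2,\mathbb R)/SO(2)$, and $(w,a)$ acts by $(v,x)\mapsto(w+av,ax)$. Transporting $g_1$ from $o$ by $(v,g)$, the metric at $(v,gSO(2))$ is
\[
\operatorname{tr}\big(dv^T(gg^T)^{-1}dv\big)+(\text{an invariant metric on }\mathbb H^2).
\]
The fibers $V\times\{x\}$ are complex submanifolds, and they are flat because the metric has constant coefficients along them. They are not totally geodesic. Let $X$ be the constant field $E_{11}$ on $V$ and $Y$ a field on $\mathbb H^2$ whose value at $o$ is the velocity of $t\mapsto\exp(th)\cdot o$. Then $g_1(X,Y)=0$ and $[X,Y]=0$, and $|X|^2=e^{-2t}$ along the curve, so at $o$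
\[
g_1(\mathrm{II}(X,X),Y)=-g_1(X,D_XY)=-g_1(X,D_YX)=-\tfrac12Y|X|^2=1 .
\]
By (F4), $g_1(R(X,JX)JX,X)=2|\mathrm{II}(X,X)|^2>0$, so $B_1$ has a plane of positive curvature. On the other hand $B_1$ is complete (it is homogeneous) and contractible. If it were locally symmetric, the compact factor in (F5) would be contractible, hence a point, and the sectional curvature would be $\le0$.
\end{proof}

Let $Q\subset SL(2,\mathbb R)$ be the group of upper triangular matrices with positive diagonal, so $SL(2,\mathbb R)=Q\cdot SO(2)$ and $Q\cap SO(2)=1$.

\begin{lemma}\label{lem:simply}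
The solvable group $N'\rtimes Q$ acts simply transitively on $P_1$.
\end{lemma}

\begin{proof}
If $g=u\exp(t\varepsilon)$ with $u\in Q$, then $(\nu,g)=(\nu\exp(ctz),u)\,(\exp(-ctz),\exp(t\varepsilon))$ because $z$ is central. So $E=(N'\rtimes Q)L$. An element of $L$ lies in $N'\rtimes Q$ only if $t\in2\pi\mathbb Z$, and then it is trivial.
\end{proof}

\begin{remark}\label{rem:l1}
For $l=1$, Proposition~\ref{prop:two} makes $P_1\times\mathbb R$ a homogeneous Hermitian threefold that is BTP, not K\"ahler and not BAS. The natural candidate for a compact quotient fails: a discrete group of the form (lattice in $V$)$\,\rtimes\Delta$ needs $\Delta$ to preserve a lattice in $\mathbb R^2$, which confines it to a conjugate of $SL(2,\mathbb Z)$, and this group is not cocompact. Theorem~\ref{thm:low} shows that no compact quotient exists, and hence also that compactness cannot be dropped from that theorem.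
\end{remark}

\subsection{A cocompact group preserving a lattice in $M_2(\mathbb R)$}

For $l=2$ the space $V=M_2(\mathbb R)$ is a ring. A lattice in $V$ that is also a subring is preserved by its own units, and the units are cocompact when the determinant has no nontrivial zero on the lattice. Let $\mathcal O$ be the $\mathbb Z$-span of $1,\varepsilon,\sqrt3h,\sqrt3h'$. It is a lattice in $M_2(\mathbb R)$, and a ring by the multiplication rules above. Let $\bar x=\operatorname{tr}(x)-x$ be the adjugate, so $x\bar x=\bar xx=\det x$; it fixes $1$ and negates $\varepsilon,h,h'$, so it preserves $\mathcal O$. For $x=x_0+x_1\varepsilon+x_2\sqrt3h+x_3\sqrt3h'$,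
\[
\operatorname{tr}x=2x_0,\qquad\det x=x_0^2+x_1^2-3x_2^2-3x_3^2 .
\]
Let $\mathcal O^1=\{x\in\mathcal O:\det x=1\}$, a discrete subgroup of $SL(2,\mathbb R)$ with $x^{-1}=\bar x$, and $\Delta=\{\gamma\in\mathcal O^1:\gamma\equiv1\bmod3\mathcal O\}$.

\begin{lemma}\label{lem:arith}
\begin{enumerate}
\item[(a)] $\det x\ne0$ for $0\ne x\in\mathcal O$.
\item[(b)] $\Delta$ is a torsion-free, discrete, cocompact subgroup of $SL(2,\mathbb R)$, and $\Delta\mathcal O=\mathcal O$.
\item[(c)] $\Omega(\mathcal O,\mathcal O)\subset2\mathbb Z$.
\end{enumerate}
\end{lemma}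

\begin{proof}
(a) A sum of two squares that is divisible by $3$ has both terms divisible by $3$. If $x_0^2+x_1^2=3(x_2^2+x_3^2)$ with coprime $x_j$, then $3\mid x_0,x_1$, so $3\mid x_2^2+x_3^2$ and $3\mid x_2,x_3$, a contradiction.

(b) Fix a compact convex centrally symmetric set $\mathcal K\subset M_2(\mathbb R)$ of volume at least $2^4$ times the covolume of $\mathcal O$. Let $g\in SL(2,\mathbb R)$. Left multiplication by $g$ has determinant $(\det g)^2=1$, so Minkowski's convex body theorem gives $0\ne x=g\kappa\in\mathcal O$ with $\kappa\in\mathcal K$. By (a), $\det x=\det\kappa$ lies in a finite set of nonzero integers that does not depend on $g$. If $x,x'\in\mathcal O$ have determinant $m$ and $x'\equiv x\bmod m\mathcal O$, then $x'\bar x\equiv x\bar x=m\bmod m\mathcal O$, so $x'x^{-1}=x'\bar x/m$ lies in $\mathcal O^1$. Since $\mathcal O/m\mathcal O$ is finite, finitely many $x_j$ represent all the $x$ that occur, up to left multiplication by $\mathcal O^1$. So $g=\gamma x_j\kappa^{-1}$ with $\gamma\in\mathcal O^1$, and $x_j\kappa^{-1}=x_j\bar\kappa/\det\kappa$ lies in a fixed bounded, hence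 relatively compact, subset of $SL(2,\mathbb R)$. Thus $\mathcal O^1$ is cocompact, and so is $\Delta$, the kernel of the map from $\mathcal O^1$ to the units of the finite ring $\mathcal O/3\mathcal O$. An element $\gamma\in\Delta$ has $\operatorname{tr}\gamma\equiv2\bmod6$. If it has finite order, it is diagonalizable with eigenvalues $e^{\pm i\vartheta}$, so $|\operatorname{tr}\gamma|\le2$, $\operatorname{tr}\gamma=2$ and $\gamma=1$.

(c) For $2\times2$ matrices $\bar x=-\varepsilon x^T\varepsilon$, so $\Omega(x,y)=\operatorname{tr}(x^T\varepsilon y)=\operatorname{tr}(\varepsilon\bar xy)$, the trace of an element of $\mathcal O$.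
\end{proof}

\subsection{Proof of Theorem~\ref{thm:counter}(ii)}

Take $l=2$, so $\dim P_1=7$. For $k\ge0$ let $P_2$ be the Heisenberg group $\mathrm{Heis}_{2k+1}=\mathbb R^k\times\mathbb R^k\times\mathbb R$ with product $(x,y,s)(x',y',s')=(x+x',y+y',s+s'+x\cdot y')$, fibered over flat $B_2=\mathbb C^k$ by $(x,y,s)\mapsto x+iy$; for $k=0$ this is $\mathbb R$ over a point. Left translation by $(a,b,u)$ covers a translation of $\mathbb C^k$ and pulls $\eta_2=ds-\sum x_jdy_j$ back to $ds+\sum a_jdy_j-\sum(a_j+x_j)dy_j=\eta_2$. Also $d\eta_2=-\sum dx_j\wedge dy_j$, so $c_2=-1$. By Proposition~\ref{prop:two} and Lemma~\ref{lem:B1}, $P=P_1\times P_2$ is a Hermitian manifold of dimension $n=4+k$ that is BTP and not BAS, its universal cover has no K\"ahler de Rham factor, and $E\times\mathrm{Heis}_{2k+1}$ acts on it by holomorphic isometries.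

\emph{The compact quotient.} Let $\Gamma_1=\{((v,0),\delta):v\in\mathcal O,\ \delta\in\Delta\}\subset E$. The product of two such elements is $((v+\delta w,\frac12\Omega(v,\delta w)),\delta\delta')$, and $\frac12\Omega(v,\delta w)\in\mathbb Z$ is trivial in $N'$ by Lemma~\ref{lem:arith}(c). So $\Gamma_1$ is a discrete subgroup isomorphic to $\mathcal O\rtimes\Delta$. It is torsion-free, since an element of finite order has $\delta=1$ and then $v=0$. It is cocompact: left multiplication by an element of $\Delta$ moves the $SL(2,\mathbb R)$-component into a compact set, an element of $\mathcal O$ then moves the $V$-component into a compact set, and $Z'$ is compact. Since $L$ is compact, $\Gamma_1$ acts properly discontinuously on $P_1=E/L$ with finite, hence trivial, stabilizers. Let $\Gamma_2\subset\mathrm{Heis}_{2k+1}$ be the cocompact discrete subgroup of integer points. Then $M=(\Gamma_1\times\Gamma_2)\backslash P$ is a compact Hermitian manifold that is BTP and not BAS.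

\emph{The universal cover.} By Lemma~\ref{lem:simply}, $(N'\rtimes Q)\times\mathrm{Heis}_{2k+1}$ acts simply transitively on $P$ by holomorphic isometries, so $P$ is this group with left-invariant $g$ and $J$. Its universal cover is the solvable group $(N\rtimes Q)\times\mathrm{Heis}_{2k+1}$, which is diffeomorphic to a Euclidean space, with the lifted left-invariant structure. \qed

\begin{remark}
The deck group does not lie in this solvable group. Indeed $\operatorname{ad}_h$ has trace $0$ on $V$ and trace $2$ on the Lie algebra of $Q$, so the group is not unimodular and has no cocompact discrete subgroup (see the start of Section~\ref{sec:low}).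
\end{remark}

\section{Low dimensions}\label{sec:low}

This section proves Theorem~\ref{thm:low}. The plan reverses Section~\ref{sec:fib}. The holonomy algebra splits the tangent bundle into parallel pieces; each piece on which $\nabla R$ can be nonzero is the horizontal space of a local Riemannian submersion; and if the piece has complex dimension at most $2$, the base is locally symmetric with one exception, which has the symmetry algebra $\mathbb R^2\rtimes\mathfrak{sl}(2,\mathbb R)$ of the base in Remark~\ref{rem:l1}. Global arguments exclude the exception and the pieces of dimension $3$ and $4$. We use five published results.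

\begin{enumerate}
\item[(P1)] (Mostow \cite{Mos}) A connected Lie subgroup of codimension $\le4$ in a simply connected Lie group is closed.
\item[(P2)] (Jensen \cite{Jen}) Homogeneous Einstein Riemannian $4$-manifolds are symmetric.
\item[(P3)] (Milnor \cite[Theorem~3.1]{Mil}) A left-invariant metric on a solvable Lie group is flat or has negative scalar curvature.
\item[(P4)] (Auslander; see \cite[Theorem~8.24]{Rag}) If $\Gamma$ is a discrete subgroup of a Lie group $G$ and $S$ is a closed connected solvable normal subgroup, then the identity component of the closure of the image of $\Gamma$ in $G/S$ is solvable.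
\item[(P5)] (Mal'cev; see \cite[Chapter~II]{Rag}) A lattice in a simply connected nilpotent Lie group meets the center in a lattice.
\end{enumerate}

A Lie algebra is \emph{unimodular} if $\operatorname{tr}\operatorname{ad}_x=0$ for all $x$; this means that the Haar measure of a corresponding connected group is bi-invariant. A Lie group $G$ with a cocompact discrete subgroup $\Gamma$ is unimodular: a right-invariant volume descends to a finite volume on $G/\Gamma$, and left translations multiply it by constants while preserving its total mass. In particular $G/\Gamma$ carries a finite $G$-invariant measure.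

From now on $M$ is as in Theorem~\ref{thm:low}, so $n\le4$. Let $\tilde M$ be the universal cover, $o\in\tilde M$, $\nabla=\nabla^b$, $T=T^b\ne0$, $R=R^b$. Let $I$ be the group of holomorphic isometries of $\tilde M$. It is a Lie group acting properly, so with compact isotropy, and its identity component $I_0$ is transitive. We identify its Lie algebra $\mathfrak i$ with the algebra of complete holomorphic Killing fields. By homogeneity it suffices to show $\nabla R=0$ at $o$.

\subsection{Where $\nabla R$ lives}\label{subsec:hol}

For a Euclidean space $U$ and a subalgebra $\mathfrak a\subset\mathfrak{so}(U)$, let $K(\mathfrak a)$ be the space of linear maps $r:\Lambda^2U\to\mathfrak a$ with vanishing cyclic sum $\mathfrak S\,r(x,y)z=0$. As for Riemannian curvature, such $r$ are pair symmetric: $\langle r(x,y)z,w\rangle=\langle r(z,w)x,y\rangle$. If $\mathfrak a$ commutes with an orthogonal complex structure $J$, the Ricci contraction $\operatorname{Ric}(y,z)=\sum_a\langle r(e_a,y)z,e_a\rangle$ satisfies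
\begin{equation}\label{eq:ric}
\operatorname{Ric}(x,Jy)=-\tfrac12\operatorname{tr}(Jr(x,y)).
\end{equation}
Indeed $\operatorname{tr}(Jr(x,y))=-\sum\langle r(e_a,Je_a)x,y\rangle$ by pair symmetry, the cyclic identity rewrites $-r(e_a,Je_a)x$ as $r(Je_a,x)e_a+r(x,e_a)Je_a$, and each of the two terms contributes $-\operatorname{Ric}(x,Jy)$ because $r$ commutes with $J$.

Let $\mathfrak g_0\subset\mathfrak u(T_o\tilde M)$ be the holonomy algebra of $\nabla$ at $o$. The curvature $R$ itself does not satisfy the cyclic identity, but its derivative does. The first Bianchi identity for $\nabla T=0$ reads $\mathfrak S\,R(X,Y)Z=\mathfrak S\,T(T(X,Y),Z)$, and the right side is parallel. Moreover $R$ takes values in the parallel bundle of holonomy algebras. Hence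
\begin{equation}\label{eq:inK}
\nabla_WR\in K(\mathfrak g_0)\qquad\text{for all }W\in T_o\tilde M .
\end{equation}
This is the only place where BTP meets the curvature. It leads us to the span $\mathfrak k\subset\mathfrak g_0$ of all $r(x,y)$ with $r\in K(\mathfrak g_0)$. Since $\mathfrak g_0$ acts on $K(\mathfrak g_0)$, formula \eqref{eq:action} shows that $\mathfrak k$ is an ideal. Decompose $T_o\tilde M=V_0\oplus V_1\oplus\dots\oplus V_s$ orthogonally, where $V_0$ is the space annihilated by $\mathfrak k$ and the $V_i$, $i\ge1$, are irreducible real $\mathfrak k$-modules.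

\begin{lemma}\label{lem:split}
$\mathfrak k=\bigoplus_{i\ge1}\mathfrak k_i$, where the ideal $\mathfrak k_i$ acts irreducibly and nontrivially on $V_i$ and trivially on $V_j$ for $j\ne i$. Every $r\in K(\mathfrak g_0)$ is the sum of its restrictions $r|_{V_i}\in K(\mathfrak k_i)$, $i\ge1$. Each $V_j$, $j\ge0$, is $J$-invariant and extends to a $\nabla$-parallel, $I_0$-invariant distribution on $\tilde M$.
\end{lemma}

\begin{proof}
Let $r\in K(\mathfrak g_0)$ and write $x_i$ for a vector in $V_i$. For $i\ne j$, $\langle r(x_i,x_j)y,z\rangle=\langle r(y,z)x_i,x_j\rangle=0$ because $r(y,z)\in\mathfrak k$ preserves $V_i$, and $\langle r(x_0,w)y,z\rangle=\langle r(y,z)x_0,w\rangle=0$. The cyclic identity then gives $r(x_i,y_i)z_j=0$ for $j\ne i$. So the span $\mathfrak k_i$ of all $r(V_i,V_i)$ acts only on $V_i$, the $\mathfrak k_i$ span $\mathfrak k$, and $\mathfrak k_i=\{a\in\mathfrak k:aV_j=0\text{ for }j\ne i\}$ is an ideal that acts on $V_i$ as $\mathfrak k$ does.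

The orthogonal complement $\mathfrak k'$ of $\mathfrak k$ in $\mathfrak g_0$ for the trace form is an ideal, so $[\mathfrak k,\mathfrak k']=0$. For $i\ge1$ the span of $\mathfrak k_iT_o\tilde M$ is a nonzero submodule of $V_i$, hence equals $V_i$. Both $\mathfrak k'$ and $J$ commute with $\mathfrak k_i$, so they preserve $V_i$, and then also $V_0$. The holonomy group of the simply connected $\tilde M$ is connected, so the $V_j$ extend to parallel distributions. The $V_i$ are pairwise inequivalent $\mathfrak k$-modules, so they are determined by $\mathfrak g_0$ up to order. By (F2), $I$ preserves $\nabla$ and thus permutes these distributions, and the connected group $I_0$ preserves each one.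
\end{proof}

Let $m_i=\dim_{\mathbb C}V_i\le4$, and let $\omega_i$ be the restriction of $\omega$ to $V_i$, extended by zero. We write $J\in\mathfrak k_i$ for $J|_{V_i}\in\mathfrak k_i$.

\begin{lemma}\label{lem:list}
Let $i\ge1$.
\begin{enumerate}
\item[(a)] If $m_i=1$, then $\mathfrak k_i=\mathfrak u(1)$. If $m_i=2$, then $\mathfrak k_i=\mathfrak u(2)$ or $\mathfrak{su}(2)$. If $m_i=3$, then $J\in\mathfrak k_i$ or $\mathfrak k_i=\mathfrak{su}(3)$.
\item[(b)] The connected subgroup of $U(V_i)$ with Lie algebra $\mathfrak k_i$ contains a scalar $\lambda\ne1$.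
\item[(c)] If $J\in\mathfrak k_i$ or $\mathfrak k_i=\mathfrak{su}(3)$, the $\mathfrak k_i$-invariant $2$-forms on $V_i$ are the multiples of $\omega_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
The module $V_i$ is also irreducible over $\mathbb C$, so by Schur's lemma the center of $\mathfrak k_i$ lies in $\mathbb RJ$. A subalgebra of $\mathfrak u(m)$ is the sum of its center and a semisimple ideal. So either $J\in\mathfrak k_i$, or $\mathfrak k_i\subset\mathfrak{su}(m_i)$ is semisimple and nonzero. In the second case $V_i$ is a tensor product of nontrivial irreducible complex representations of the simple ideals. A simple ideal embeds in $\mathfrak{su}(4)$, so it has rank $\le3$ and dimension $\le15$, and its type is $A_1,A_2,A_3,B_2$ or $G_2$. The nontrivial irreducible representations of dimension $\le4$ are $S^j\mathbb C^2$ ($j=1,2,3$) for $\mathfrak{su}(2)$, the standard representations of $\mathfrak{su}(3)$, $\mathfrak{su}(4)$ and their duals, and $\mathbb C^4$ for $\mathfrak{sp}(2)$; the smallest one for $G_2$ has dimension $7$. The cases $\mathfrak{so}(3)$ on $S^2\mathbb C^2=\mathbb R^3\otimes\mathbb C$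 and $\mathfrak{so}(4)$ on $\mathbb C^2\otimes\mathbb C^2=\mathbb R^4\otimes\mathbb C$ are reducible over $\mathbb R$. There remain $\mathfrak{su}(2)$ on $\mathbb C^2$, $\mathfrak{su}(3)$, $\mathfrak{su}(4)$, $\mathfrak{sp}(2)$, and $\mathfrak{su}(2)$ on $S^3\mathbb C^2$. If $J\in\mathfrak k_i$ and $m_i=2$, the semisimple ideal is irreducible on $\mathbb C^2$, so $\mathfrak k_i=\mathfrak u(2)$. This proves (a).

For (b), take $\lambda=e^{2\pi i/3}$ for $\mathfrak{su}(3)$, and $\lambda=-1$ otherwise: $-1=\exp(\pi J)$ if $J\in\mathfrak k_i$, $-1$ lies in $SU(2)$, $SU(4)$ and $Sp(2)$, and $-1\in SU(2)$ acts on $S^3\mathbb C^2$ by $(-1)^3$. For (c), an invariant $2$-form is $g(A\cdot,\cdot)$ with $A$ skew and commuting with the group. The group contains a nonreal scalar ($i=\exp(\frac\pi2J)$ or $e^{2\pi i/3}$), so $A$ is complex linear, and $A\in\mathbb RJ$ by Schur's lemma.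
\end{proof}

\begin{lemma}\label{lem:torsion}
$T_o\in\Lambda^3V_0^*\oplus\bigoplus_{i\ge1}(\Lambda^2V_i^*)^{\mathfrak k_i}\otimes V_0^*$. In particular $V_0\ne0$.
\end{lemma}

\begin{proof}
The parallel form $T$ is $\mathfrak g_0$-invariant of type $(2,1)+(1,2)$ by (F1), and so is each of its components in $\bigotimes_j\Lambda^{a_j}V_j^*$, $\sum a_j=3$. If $a_i=1$ for some $i\ge1$, the component vanishes because $V_i^*$ has no $\mathfrak k_i$-invariant vector and $\mathfrak k_i$ acts trivially on the other factors. If $a_i=3$, the scalar $\lambda$ of Lemma~\ref{lem:list}(b) multiplies forms of type $(2,1)$ and $(1,2)$ by $\lambda^{\pm1}\ne1$, so the component vanishes. Hence $a_i\in\{0,2\}$ for all $i\ge1$. If $V_0=0$ then $T=0$, which is excluded because $g$ is not K\"ahler.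
\end{proof}

\begin{lemma}\label{lem:alpha}
Suppose $T_o\tilde M=V_0\oplus V_1$ with $\dim_{\mathbb C}V_0=1$, and $J\in\mathfrak k_1$ or $\mathfrak k_1=\mathfrak{su}(3)$. Then $T=\omega_1\wedge\alpha$ for a nonzero parallel $1$-form $\alpha$ vanishing on $V_1$. The form $\beta=\alpha\circ J$ is parallel, and $d\alpha=|\alpha|^2\omega_1$, $d\beta=0$.
\end{lemma}

\begin{proof}
Here $\Lambda^3V_0^*=0$, so Lemmas~\ref{lem:torsion} and~\ref{lem:list}(c) give $T=\omega_1\wedge\alpha$. Since $T\ne0$ and $\omega_1$ are parallel and determine $\alpha$, it is nonzero and parallel. For $\xi\in V_0$ we have $T(X,Y,\xi)=\alpha(\xi)\omega_1(X,Y)$. Apply (F3) with $\alpha(\alpha^\sharp)=|\alpha|^2$ and $\alpha(\beta^\sharp)=-g(\alpha^\sharp,J\alpha^\sharp)=0$.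
\end{proof}

\subsection{Local quotients}

Fix $i\ge1$ with $m_i\le2$ and put $V=V_i$. By Lemma~\ref{lem:torsion}, $T$ has no component in $\Lambda^3V^*$ or in $V^*\otimes\Lambda^2(V^\perp)^*$. Therefore
\[
T(V^\perp,V)\subset V,\qquad T(V,V)\subset V^\perp,\qquad T(V^\perp,V^\perp)\subset V^\perp .
\]
For $U\in V^\perp$ let $A_U$ be the skew endomorphism $Y\mapsto T(U,Y)$ of $V$. By Lemma~\ref{lem:torsion}, $A_U=0$ for $U\in V_j$ with $j\ne0,i$, and $A_U$ commutes with $\mathfrak k_i$ for $U\in V_0$.

\begin{lemma}\label{lem:quot}
There are a connected neighborhood $\mathcal U$ of $o$ and a Riemannian submersion $p:\mathcal U\to B$ with connected fibers and vertical space $V^\perp$, such that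
\[
(\nabla_WR)|_V=p^*\big(D^B_{p_*W}R^B\big)\qquad\text{for all }W .
\]
The algebra $\mathfrak i$ projects onto a Lie algebra $\mathfrak g'$ of Killing fields whose values span every tangent space of $B$. If $J\in\mathfrak k_i$, then $J$ descends to a K\"ahler structure on $B$ preserved by $\mathfrak g'$.
\end{lemma}

\begin{proof}
For sections $U,U'$ of the parallel bundle $V^\perp$, $[U,U']=\nabla_UU'-\nabla_{U'}U-T(U,U')$ lies in $V^\perp$, so $V^\perp$ is integrable. For $Y,Z\in V$, the same substitution gives $(\mathcal L_Ug)(Y,Z)=T(U,Y,Z)+T(U,Z,Y)=0$. So the metric on $V$ is constant along the leaves, and the local leaf space $B$ carries a metric making $p$ a Riemannian submersion with $V\cong p^*TB$.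

Let $X,Y,Z$ be basic fields, that is, horizontal lifts of fields on $B$. The horizontal part of $D_XY$ is the lift of $D^B_XY$ (O'Neill). Since $\nabla_XY=D_XY+\frac12T(X,Y)$ is horizontal and $T(X,Y)$ is vertical, $\nabla_XY=(D^B_XY)^h$ and the vertical part of $[X,Y]$ is $-T(X,Y)$. In $\nabla_UY=\nabla_YU+[U,Y]+T(U,Y)$ the first two terms on the right are vertical, so $\nabla_UY=A_UY$. Thus $\nabla=p^*D^B+A_{(\cdot)^\perp}$ on $V$, as in Section~\ref{sec:fib}, and
\[
R(X,Y)Z=(R^B(X,Y)Z)^h+A_{T(X,Y)}Z .
\]
The last term is built from $T$ and is parallel. Hence $(\nabla_WR)|_V=p^*(D^B_{p_*W}R^B)+A_{W^\perp}\cdot p^*R^B$, and we must show $A_U\cdot p^*R^B=0$ for $U\in V_0$. The difficulty is that $A_U$ need not descend to $B$. By Lemma~\ref{lem:list}(a) there are two cases.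

If $J\in\mathfrak k_i$, then $A_U\in\mathbb RJ$ by Lemma~\ref{lem:list}(c). For basic $Y$, the horizontal part of $[U,JY]$ is $\nabla_UJY-A_UJY=JA_UY-A_UJY=0$, so $JY$ is basic and $J$ descends. From $\nabla_XJY=J\nabla_XY$ we get $D^BJ=0$, and $J\cdot R^B=0$ by Lemma~\ref{lem:AR}.

If $\mathfrak k_i=\mathfrak{su}(2)$, then $\mathfrak{so}(V)=\mathfrak{su}(2)\oplus\mathfrak{su}(2)'$ is an orthogonal sum of commuting ideals, and $A_U\in\mathfrak{su}(2)'$, the centralizer of $\mathfrak{su}(2)$. Identify $\Lambda^2V=\mathfrak{so}(V)$, so that pair symmetric tensors are elements of $S^2\mathfrak{so}(V)$, and let $\Pi$ be the $\mathfrak{so}(V)$-equivariant projection onto $S^2\mathfrak{su}(2)$. By \eqref{eq:inK} and Lemma~\ref{lem:split}, $A_U\cdot p^*R^B=(\nabla_UR)|_V$ lies in $K(\mathfrak{su}(2))\subset S^2\mathfrak{su}(2)$. So it equals $\Pi(A_U\cdot p^*R^B)=A_U\cdot\Pi(p^*R^B)$, which is zero because $\mathfrak{su}(2)'$ acts trivially on $\mathfrak{su}(2)$. The computation holds at every point of $\mathcal U$ by homogeneity.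

Finally, a field $x\in\mathfrak i$ preserves $V^\perp$, so it is projectable, and it preserves $p^*g_B=g|_V$ and $J$. Its projection is therefore Killing, and holomorphic when $J$ descends. The values span because $I_0$ is transitive.
\end{proof}

\subsection{Locally homogeneous bases of dimension two and four}

Let $B$ and $\mathfrak g'$ be as in Lemma~\ref{lem:quot}, $b=p(o)$, and let $\mathfrak h'\subset\mathfrak g'$ be the subalgebra of fields vanishing at $b$. The local flows of $\mathfrak g'$ show that any two points of $B$ have isometric neighborhoods, and that a $\mathfrak g'$-invariant tensor field vanishing at $b$ vanishes everywhere. For $k\in\mathfrak h'$ and $x\in\mathfrak g'$ we have $[k,x]_b=-D^B_{x_b}k$. So $\operatorname{ad}_k$ induces on $\mathfrak g'/\mathfrak h'=T_bB$ the skew endomorphism $a_k=-(D^Bk)_b$, which annihilates the value at $b$ of every invariant tensor field. The map $k\mapsto a_k$ is injective, since a Killing field on a connected manifold is determined by its $1$-jet at a point.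

To use (P2) we need a global model. Let $G'$ be the simply connected group with Lie algebra $\mathfrak g'$ and $H'$ the connected subgroup with Lie algebra $\mathfrak h'$. If $\dim B=4$, then $H'$ is closed by (P1). The inner product on $\mathfrak g'/\mathfrak h'=T_bB$ is $H'$-invariant and defines an invariant metric on $G'/H'$. The fields in $\mathfrak g'$ integrate to a local action of $G'$ near $b$, whose orbit map induces an equivariant diffeomorphism, hence an isometry, from a neighborhood of the origin in $G'/H'$ to a neighborhood of $b$. By (P2):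
\begin{equation}\label{eq:einstein}
\text{if $\dim B=4$ and $B$ is Einstein, then $B$ is locally symmetric.}
\end{equation}

\begin{lemma}\label{lem:bases}
\begin{enumerate}
\item[(a)] If $m_i=1$ or $\mathfrak k_i=\mathfrak{su}(2)$, then $B$ is locally symmetric.
\item[(b)] If $\mathfrak k_i=\mathfrak u(2)$ and $\mathfrak g'$ is unimodular, then either $B$ is locally symmetric, or $\mathfrak g'=\mathfrak l\rtimes\mathfrak s$, where $\mathfrak l$ is a two-dimensional abelian ideal whose values at $b$ form a complex line in $T_bB$, and $\operatorname{ad}$ maps $\mathfrak s$ isomorphically onto $\mathfrak{sl}(\mathfrak l)\cong\mathfrak{sl}(2,\mathbb R)$.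
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $m_i=1$, then $B$ is a locally homogeneous surface and has constant curvature. Let $\mathfrak k_i=\mathfrak{su}(2)$. By Lemma~\ref{lem:quot}, $D^B_WR^B\in K(\mathfrak{su}(2))$, and $\operatorname{tr}(Ja)=0$ for $a\in\mathfrak{su}(2)$, so \eqref{eq:ric} gives $D^B\operatorname{Ric}^B=0$. If $B$ is Einstein use \eqref{eq:einstein}. Otherwise the eigenbundles of $\operatorname{Ric}^B$ are parallel, and $B$ is locally a product of manifolds of dimension $\le3$ whose Ricci tensor is a constant multiple of the metric. These have constant curvature.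

(b) Now $B$ is a K\"ahler surface and $\mathfrak g'$ preserves $J$. By \eqref{eq:einstein} we may assume that $B$ is not Einstein. Then $TB=L_1\oplus L_2$, where the complex line bundles $L_j$ are the eigenbundles of $\operatorname{Ric}^B$ for constants $\lambda_1\ne\lambda_2$. Let $\omega_B=\sigma_1+\sigma_2$ be the corresponding splitting; the Ricci form is $\rho=\operatorname{Ric}^B(J\cdot,\cdot)=\lambda_1\sigma_1+\lambda_2\sigma_2$. In an orthonormal frame in which $J$ is constant, write $D^B=d+\Gamma$. Since $\Gamma$ commutes with $J$, $\operatorname{tr}(J[\Gamma_X,\Gamma_Y])=0$, and \eqref{eq:ric} gives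
\begin{equation}\label{eq:rho}
\rho=\tfrac12\operatorname{tr}(JR^B)=d\theta,\qquad\theta=\tfrac12\operatorname{tr}(J\Gamma).
\end{equation}
So $d\rho=0=d\omega_B$, hence $d\sigma_1=d\sigma_2=0$, and $L_1=\ker\sigma_2$, $L_2=\ker\sigma_1$ are integrable with complex leaves. By (F4) their second fundamental forms $\mathrm{II}_1:S^2L_1\to L_2$ and $\mathrm{II}_2:S^2L_2\to L_1$ are complex bilinear, and they are $\mathfrak g'$-invariant. If both vanish, then $g(D_XY_1,Y_2)=-g(Y_1,D_XY_2)=0$ for $Y_j\in L_j$ and $X$ in $L_1$ or in $L_2$. So $L_1,L_2$ are parallel, and $B$ is locally a product of surfaces of constant curvatures $\lambda_1,\lambda_2$, which is locally symmetric.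

For $k\in\mathfrak h'$, $a_k$ is $\mu_jJ$ on $L_j$; call $(\mu_1,\mu_2)$ the weights of $k$. Invariance gives $(2\mu_1-\mu_2)\mathrm{II}_1=0$ and $(2\mu_2-\mu_1)\mathrm{II}_2=0$ at $b$. By injectivity $\dim\mathfrak h'\le2$.

\emph{Case $\dim\mathfrak h'=2$.} The weights $(1,0)$ occur, so $\mathrm{II}_1=\mathrm{II}_2=0$.

\emph{Case $\dim\mathfrak h'=0$.} Near $b$, $B$ is the four-dimensional group $G'$ with a left-invariant K\"ahler structure. The algebra $\mathfrak g'$ is solvable. Otherwise its Levi decomposition is $\mathfrak s\oplus\mathbb Rw$ with $\mathfrak s$ simple of dimension $3$ and $w$ central, and $0=d\omega_B(x,y,w)=-\omega_B([x,y],w)$ for $x,y\in\mathfrak s$ puts $w$ in the kernel of $\omega_B$. In a left-invariant frame the form $\theta$ in \eqref{eq:rho} is left-invariant. Every left-invariant $3$-form is $\iota_x\mathrm{vol}$, and $d\,\iota_x\mathrm{vol}=\pm\operatorname{tr}(\operatorname{ad}_x)\mathrm{vol}=0$ by unimodularity. Hence $(\lambda_1+\lambda_2)\sigma_1\wedge\sigma_2=\rho\wedge\omega_B=d(\theta\wedge\omega_B)=0$. The scalar curvature $2(\lambda_1+\lambda_2)$ vanishes,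 and $B$ is flat by (P3).

\emph{Case $\mathfrak h'=\mathbb Rk$.} If $\mathrm{II}_1,\mathrm{II}_2$ do not both vanish, then after relabeling $\mathrm{II}_1\ne0$, so $\mu_2=2\mu_1\ne0$, and after rescaling $k$ the weights are $(1,2)$. The operator $\operatorname{ad}_k$ on $\mathfrak g'$ has the five distinct eigenvalues $0,\pm i,\pm2i$. So $\mathfrak g'=\mathbb Rk\oplus\mathfrak l_1\oplus\mathfrak l_2$, where evaluation at $b$ maps $\mathfrak l_j$ isomorphically onto $(L_j)_b$. Identify $\mathfrak l_j=\mathbb C$ accordingly, so $[k,x]=ix$ on $\mathfrak l_1$ and $[k,y]=2iy$ on $\mathfrak l_2$. The bracket is equivariant for $\exp(t\operatorname{ad}_k)$. The lines $\Lambda^2\mathfrak l_j$ have weight $0$ and map to $\mathbb Rk$. The space $\mathfrak l_2\otimes\mathfrak l_1$ has weights $\pm1,\pm3$ and maps to $\mathfrak l_1$, and among $yx,y\bar x,\bar yx,\bar y\bar x$ only $y\bar x$ has weight $1$. Thus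
\[
[x,x']=a\operatorname{Im}(\bar xx')k,\qquad[y,y']=a'\operatorname{Im}(\bar yy')k,\qquad[y,x]=c\,y\bar x,
\]
with $a,a'\in\mathbb R$ and $c\in\mathbb C$. In the Jacobi identity for $(x,x',y)$ the only term in $\mathfrak l_2$ is $[[x,x'],y]=2ia\operatorname{Im}(\bar xx')y$, so $a=0$. The identity $[[y,y'],x]=[y,[y',x]]-[y',[y,x]]$ reads $ia'\operatorname{Im}(\bar yy')x=|c|^2(y\bar y'-y'\bar y)x=-2i|c|^2\operatorname{Im}(\bar yy')x$, so $a'=-2|c|^2$. If $c=0$, then $\mathfrak l_1\oplus\mathfrak l_2$ is spanned by four commuting Killing fields forming a frame near $b$. Their inner products are constant, so $B$ is flat. If $c\ne0$, then $\mathfrak l=\mathfrak l_1$ is an abelian ideal and $\mathfrak s=\mathbb Rk\oplus\mathfrak l_2$ is a three-dimensional algebra equal to its derived algebra, hence simple. Its action on $\mathfrak l$ is nonzero, hence faithful, and by traceless maps, hence onto $\mathfrak{sl}(\mathfrak l)$.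
\end{proof}

\subsection{Finite fundamental group, $n\le4$}

Here $\tilde M$ and $I$ are compact, so $\mathfrak i$ and its quotients $\mathfrak g'$ have invariant inner products. Such an algebra is unimodular, and it contains no copy of $\mathfrak{sl}(2,\mathbb R)$, in which $\operatorname{ad}_h$ has the real eigenvalue $2$. By Lemmas~\ref{lem:bases} and~\ref{lem:quot}, $(\nabla R)|_{V_i}=0$ whenever $m_i\le2$. Suppose $\nabla R\ne0$. By \eqref{eq:inK} and Lemma~\ref{lem:split} some $m_i$, say $m_1$, is at least $3$. Since $V_0\ne0$ is $J$-invariant, $n=4$, $m_1=3$ and $\dim_{\mathbb C}V_0=1$. Lemmas~\ref{lem:list}(a) and~\ref{lem:alpha} give a closed, nowhere vanishing $1$-form $\beta$ on $\tilde M$. On a compact simply connected manifold $\beta=df$ vanishes at a maximum of $f$, a contradiction. (In the manifold $P_1\times S^1$ of Remark~\ref{rem:k0}, $\beta$ is the form coming from the circle; finiteness of $\pi_1$ excludes exactly this.)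

\subsection{Dimension $n\le3$}

Suppose $\nabla R\ne0$, say $(\nabla R)|_{V_1}\ne0$. If $m_1\ge3$ then $V_0=0$, against Lemma~\ref{lem:torsion}. So $m_1\le2$, the base $B$ of Lemma~\ref{lem:quot} for $V=V_1$ is not locally symmetric, and Lemma~\ref{lem:bases}(a) forces $\mathfrak k_1=\mathfrak u(2)$. Hence $n=3$, $m_1=2$, $\dim_{\mathbb C}V_0=1$, and Lemma~\ref{lem:alpha} applies. Remark~\ref{rem:l1} shows that no local argument can finish the proof, so we must use the deck group. We first determine $\mathfrak i$, and then show that a cocompact discrete subgroup would produce a cocompact group preserving a lattice in $\mathbb R^2$.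

\emph{Step 1: $\mathfrak g'=\mathfrak i/\mathfrak c$ with $\mathfrak c$ central.} The group $I_0$ preserves $T$, $\omega_1$ and $J$, hence $\alpha$, $\beta$, and the frame $\xi,\zeta$ of $V_0$ dual to $\alpha,\beta$. A parallel section $\nu$ of $V_0$ is Killing, because $g(D_X\nu,Y)=-\frac12T(X,\nu,Y)$ is skew. It is holomorphic, because $[\nu,Y]=\nabla_\nu Y-T(\nu,Y)$ gives $(\mathcal L_\nu J)Y=-T(\nu,JY)+JT(\nu,Y)$, and $T(\nu,\cdot)$ is $\alpha(\nu)J$ on $V_1$ and zero on $V_0$. It is complete because $\tilde M$ is. So $\mathfrak c=\operatorname{span}(\xi,\zeta)\subset\mathfrak i$, and $\mathfrak c$ is central since $I_0$ preserves $\xi$ and $\zeta$. If $x\in\mathfrak i$ projects to zero on $B$, then $x=f\xi+u\zeta$ on $\mathcal U$, with $0=\mathcal L_x\alpha=df+\iota_xd\alpha=df$ and $0=\mathcal L_x\beta=du$. So $x$ agrees on $\mathcal U$ with an element of $\mathfrak c$, and Killing fields that agree on an open set are equal.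

\emph{Step 2: the structure of $\mathfrak i$.} The deck group $\Gamma\subset I$ is discrete. It is cocompact because $M$ and the isotropy group $I_o$ are compact, and $I/I_0$ is finite because $I=I_0I_o$. So $\Gamma\cap I_0$ is discrete and cocompact in $I_0$, and $\mathfrak i$ is unimodular. Then $\mathfrak g'=\mathfrak i/\mathfrak c$ is unimodular, and we are in the exceptional case $\mathfrak g'=\mathfrak l\rtimes\mathfrak s$ of Lemma~\ref{lem:bases}(b). Let $\mathfrak n\subset\mathfrak i$ be the preimage of $\mathfrak l$. It is an ideal with $[\mathfrak n,\mathfrak n]\subset\mathfrak c$, so it is nilpotent, and $\mathfrak i/\mathfrak n\cong\mathfrak{sl}(2,\mathbb R)$. Let $x,x'\in\mathfrak n$ lift a basis of $\mathfrak l$. From $\mathcal L_x\alpha=\mathcal L_{x'}\alpha=0$ we get $x\,\alpha(x')=\alpha([x,x'])=-x'\alpha(x)$, so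
\[
\alpha([x,x'])=d\alpha(x,x')=|\alpha|^2\omega_1(x,x'),
\]
and this is nonzero at $o$ because the projections of $x,x'$ at $b$ span a complex line. So $[x,x']\ne0$, and the center of $\mathfrak n$ is exactly $\mathfrak c$.

Let $G$ be the universal cover of $I_0$ and $\tilde\Gamma\subset G$ the preimage of $\Gamma\cap I_0$, a discrete cocompact subgroup. The connected subgroup $\tilde N$ with Lie algebra the ideal $\mathfrak n$ is normal, closed and simply connected, and $S=G/\tilde N$ is the universal cover of $SL(2,\mathbb R)$.

\emph{Step 3: $\tilde\Gamma\cap\tilde N$ is cocompact in $\tilde N$.} The point is to show that the image of $\tilde\Gamma$ in $S$ is discrete. Let $\Theta$ be the closure of this image. By (P4) its Lie algebra $\mathfrak q\subset\mathfrak{sl}(2,\mathbb R)$ is solvable. Suppose $\mathfrak q\ne0$, so $\dim\mathfrak q\in\{1,2\}$. The closed subgroup $\operatorname{Norm}(\mathfrak q)\subset S$ contains $\Theta$, so there is an equivariant surjection $G/\tilde\Gamma\to S/\operatorname{Norm}(\mathfrak q)$. The target is therefore compact and carries a nonzero finite invariant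 measure. It is a homogeneous space of $PSL(2,\mathbb R)$, the isometry group of the oriented hyperbolic plane. If $\mathfrak q$ is spanned by an elliptic element, the normalizer is the stabilizer of a point and the target is the hyperbolic plane. If $\mathfrak q$ is spanned by a hyperbolic element, the normalizer is the stabilizer of a geodesic and the target is the space of unordered pairs of distinct points of $\mathbb{RP}^1$. Neither is compact. If $\mathfrak q$ is spanned by a nilpotent element or has dimension $2$, the normalizer is the stabilizer of a point of $\mathbb{RP}^1=\mathbb R\cup\{\infty\}$ and the target is $\mathbb{RP}^1$. A finite measure invariant under $t\mapsto t+1$ is concentrated at $\infty$, and invariance under $t\mapsto-1/t$ then makes it zero. So $\mathfrak q=0$ and $\Theta$ is discrete. Consequently $\tilde N\tilde\Gamma$ is closed in $G$ and contains $\tilde N$ as an open subgroup, so $\tilde N/(\tilde\Gamma\cap\tilde N)$ is homeomorphic to the closed subset $\tilde N\tilde\Gamma/\tilde\Gamma$ of the compact space $G/\tilde\Gamma$.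

\emph{Step 4: the contradiction.} Let $Z=\exp\mathfrak c$ be the center of $\tilde N$, so $\tilde N/Z=\mathfrak n/\mathfrak c=\mathfrak l\cong\mathbb R^2$. By (P5), $\tilde\Gamma\cap Z$ is cocompact in $Z$. The image $\Lambda$ of $\tilde\Gamma\cap\tilde N$ in $\mathfrak l$ is discrete: if $\gamma_jz_j$ converges with $\gamma_j\in\tilde\Gamma\cap\tilde N$ and $z_j\in Z$, we may multiply $\gamma_j$ by elements of $\tilde\Gamma\cap Z$ so that $z_j$ stays in a compact set, and then $\gamma_j$ takes finitely many values. By Step 3, $\Lambda$ is cocompact, so it is a lattice. Conjugation defines $\varrho:G\to GL(\mathfrak l)$, whose differential has image $\mathfrak{sl}(\mathfrak l)$, so $\varrho(G)=SL(\mathfrak l)$. Since $\tilde\Gamma$ normalizes $\tilde\Gamma\cap\tilde N$, the group $\varrho(\tilde\Gamma)$ preserves $\Lambda$. In a basis of $\Lambda$ this says $\varrho(\tilde\Gamma)\subset SL(2,\mathbb Z)$, so $G/\tilde\Gamma$ maps onto $SL(2,\mathbb R)/SL(2,\mathbb Z)$, which must then be compact. It is not: the length of the shortest nonzero vector of $g\mathbb Z^2$ is a positive continuous function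 on it, which tends to $0$ along $g=\operatorname{diag}(t,t^{-1})$ as $t\to0$. Hence $\nabla R=0$, and Theorem~\ref{thm:low} is proved. \qed

\begin{remark}
The assumption that $g$ is not K\"ahler enters through $V_0\ne0$ in Lemma~\ref{lem:torsion} and $\alpha\ne0$ in Lemma~\ref{lem:alpha}. It cannot be omitted: the flag manifold of Lemma~\ref{lem:flag} is a compact simply connected homogeneous K\"ahler threefold that is not BAS.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Jen} Jensen, J. Differential Geom. \textbf{3} (1969).

\bibitem{Mil} Milnor, Adv. Math. \textbf{21} (1976).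

\bibitem{Mos} Mostow, Ann. of Math. \textbf{52} (1950).

\bibitem{PZ} Fabio Podest\`a and Fangyang Zheng, \emph{A note on compact homogeneous manifolds with Bismut parallel torsion}, arXiv:2310.14002 (2023).

\bibitem{Rag} Raghunathan, \emph{Discrete Subgroups of Lie Groups}.

\end{thebibliography}
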